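# Compact groups inside duoseparable locally compact groups

## 1. Contracting sequences of signs

Let $D=\{1,-1\}$ and consider two points of the compact group $D^\omega$:
$$a=(-1,-1,-1,-1,\dots),\qquad b=(-1,\,1,-1,\,1,\dots).$$
Can one automorphism of $D^\omega$ bring both close to the unit, say make coordinates $0$ and $1$ of both equal to $1$? Look at the columns $(a_i,b_i)$: column $0$ equals column $2$, and column $1$ equals column $3$. The map that replaces $x_0$ by $x_0x_2^{-1}$ and $x_1$ by $x_1x_3^{-1}$, and leaves the other coordinates alone, is an automorphism of $D^\omega$ (its inverse multiplies back). It sends $a$ to $(1,1,-1,-1,\dots)$ and $b$ to $(1,1,-1,1,\dots)$. Nothing is special about two sequences: for $n$ sequences the columns lie in the finite set $D^n$, so among any $2^n+1$ indices two columns agree.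

The same works for every compact abelian group in place of $D$. Call a matrix $g=(g_{ij})_{i,j\in\omega}$ with integer entries *finitary* if it differs from the identity matrix only in finitely many entries. The invertible finitary integer matrices (with finitary integer inverse) form a countable group, which we denote by $\Gamma_{\mathrm{fin}}$. It acts on $D^\omega$, for every compact abelian $D$, by topological automorphisms $(gx)_i=\prod_jx_j^{g_{ij}}$.

**Lemma 1.** Let $D$ be a compact abelian group, $F\subseteq D^\omega$ finite and $U$ a neighborhood of $1$ in $D^\omega$. There is $g\in\Gamma_{\mathrm{fin}}$ with $g(F)\subseteq U$. Moreover every $g\in\Gamma_{\mathrm{fin}}$ commutes with all automorphisms of $D^\omega$ of the form $\phi^\omega$, $\phi\in\mathrm{Aut}(D)$.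

*Proof.* Let $F=\{f^1,\dots,f^n\}$ and let $V$ be a neighborhood of $1$ in $D$ and $m\in\omega$ such that $U\supseteq\{x:x_0,\dots,x_{m-1}\in V\}$. Put $f_i=(f_i^1,\dots,f_i^n)\in D^n$, the $i$-th column. Choose an open neighborhood $V_1$ of $1$ in $D$ with $V_1V_1^{-1}\subseteq V$. By compactness, $D^n$ is covered by some number $r$ of translates of $V_1^n$. Among any $r+1$ indices there are $i\ne j$ with $f_i,f_j$ in the same translate, and then $f_if_j^{-1}\in V^n$. Applying this $m$ times, each time to indices not used so far, we get pairwise distinct $i_1,j_1,\dots,i_m,j_m$ with $f_{i_k}f_{j_k}^{-1}\in V^n$. Let $g$ first replace $x_{i_k}$ by $x_{i_k}x_{j_k}^{-1}$ for $k=1,\dots,m$ (the $j_k$-coordinates do not change), and then apply a finitely supported permutation of the coordinates that moves coordinate $i_k$ to position $k-1$. The first $m$ coordinates of $g(f^l)$ are $f^l_{i_k}(f^l_{j_k})^{-1}\in V$, so $g(F)\subseteq U$.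

The last claim holds because $\phi$ is a homomorphism: $\phi(\prod_jx_j^{g_{ij}})=\prod_j\phi(x_j)^{g_{ij}}$. $\square$

Now take an index set $\kappa$ of any size and let
$$G=(D^\omega)^\kappa\rtimes\Gamma_{\mathrm{fin}},$$
where $\Gamma_{\mathrm{fin}}$ is discrete and acts on all $\kappa$ factors $D^\omega$ at once by the same matrix. This is a locally compact group with compact open subgroup $X=(D^\omega)^\kappa$. Let $U$ be any neighborhood of $1$ in $G$ and $g=x\delta'$ an element, $x\in X$, $\delta'\in\Gamma_{\mathrm{fin}}$. A basic neighborhood of $1$ inside $U\cap X$ restricts only finitely many of the $\kappa$ factors, so by Lemma 1, applied to the finitely many sequences of $x$ in those factors, some $\delta\in\Gamma_{\mathrm{fin}}$ has $u:=\delta(x)=\delta x\delta^{-1}\in U$. Hence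
$$g=x\delta'=\delta^{-1}\,u\,(\delta\delta')\in\Gamma_{\mathrm{fin}}\,U\,\Gamma_{\mathrm{fin}} .$$
So the single countable set $\Gamma_{\mathrm{fin}}$ gives $G=\Gamma_{\mathrm{fin}}U\Gamma_{\mathrm{fin}}$ for *every* $U$, however large $\kappa$ is.

This resembles separability, but it is weaker. If $G$ is a separable group with countable dense subset $S\ni1$, then $G=SU\subseteq SUS$ for each neighborhood $U$ of $1$. The group above, however, is not separable if $\kappa>\mathfrak c=2^\omega$ and $D\ne1$. Indeed, a dense subset of $G$ is dense in the open set $X$ after intersecting, so $X$ would be separable. A separable regular space has a base of size at most $\mathfrak c$, namely the interiors of the closures of the subsets of a countable dense set. It follows that a base of $X$ has at most $\mathfrak c$ members and, since $X$ is compact Hausdorff, that $X$ has at most $\mathfrak c$ continuous complex-valued functions: polynomials in at most $\mathfrak c$ functions are uniformly dense by Stone–Weierstrass, and $\mathfrak c^\omega=\mathfrak c$. But a nontrivial character of $D$, composed with one coordinate projection from each of the $\kappa$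 factors, gives $\kappa$ distinct functions.

**Definition (duoseparable).** A topological group $X$ is *duoseparable* if it contains a countable subset $S$ such that $X=SUS$ for any neighborhood $U\subseteq X$ of the unit. Here $ABC=\{abc:a\in A,\ b\in B,\ c\in C\}$. A topological group is *embedded* into a topological group $G$ if it is topologically isomorphic to a subgroup of $G$.

For a discrete group one may take $U=\{1\}$, so discrete duoseparable groups are exactly the countable ones. What we have just proved is that $D^\kappa$ embeds into a duoseparable locally compact group for every compact abelian $D$ and every $\kappa$ (use one coordinate in each $D^\omega$). Every compact abelian group embeds into a power $\mathbb T^\kappa$ of the circle, because characters separate its points. So *every compact abelian group embeds into a duoseparable locally compact group*.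

What about compact groups that are not abelian? This is a problem from Taras Banakh, Igor Guran, Alex Ravsky, "Each topological group embeds into a duoseparable topological group", arXiv:2002.06232 (2020): can each compact topological group be embedded into a duoseparable locally compact topological group?

## 2. Prosolvable subgroups, weight, and the statements

Topological groups are Hausdorff from now on. This loses nothing. Suppose a Hausdorff compact group $K$ is a subgroup of a non-Hausdorff duoseparable locally compact $G$, and let $E=\overline{\{1\}}$. Then $K\cap E$ is indiscrete and Hausdorff, so it is trivial, and $K$ maps injectively and continuously into $G/E$. This is an embedding since $K$ is compact and $G/E$ is Hausdorff. The group $G/E$ is locally compact, and it is duoseparable: take the image of $S$.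

We write $w(X)$ for the weight of $X$, the least size of a base. For a topological group $N$, $N'$ is the *closure* of the commutator subgroup. "Compact Lie group" includes finite groups. A *Lie quotient* of a compact group $K$ is a continuous surjective homomorphism $q:K\to Q$ onto a compact Lie group, or the group $Q$ itself.

**Definition (prosolvable).** A compact group is *prosolvable* if all its Lie quotients are solvable.

For example, $S_3^\kappa$ is prosolvable: if $q:S_3^\kappa\to Q$ is a Lie quotient, then some neighborhood of $1$ in $Q$ contains no nontrivial subgroup, so $q$ kills all factors outside a finite set $F\subseteq\kappa$ and $Q$ is a quotient of $S_3^F$. Every compact abelian group is prosolvable.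

**Theorem A.** If $\kappa>\mathfrak c$, the compact group $A_5^{\kappa}$ is not topologically isomorphic to a subgroup of any duoseparable locally compact group.

So the answer to the problem is no. The next theorem says exactly which compact groups embed.

**Theorem B.** For a compact group $K$ the following are equivalent:

1. $K$ embeds into a duoseparable locally compact group;
2. $K$ has a closed normal prosolvable subgroup $P$ with $w(K/P)\le\mathfrak c$;
3. $K$ embeds into a duoseparable group of the form $\hat Y\rtimes\Delta$ with $\hat Y$ compact open and $\Delta$ countable discrete.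

**Corollary C.** (i) Every prosolvable (in particular every abelian) compact group, of any weight, embeds into a duoseparable locally compact group. (ii) A connected compact group $K$ embeds into one iff $w(K/Z(K))\le\mathfrak c$. (iii) $A_5^\kappa$ embeds iff $\kappa\le\mathfrak c$. (iv) Every compact group $K$ has a largest closed normal prosolvable subgroup $R(K)$, and $K$ embeds iff $w(K/R(K))\le\mathfrak c$.

In (ii)–(iv), "embeds" means "embeds into a duoseparable locally compact group".

Here are the textbook facts that we use.

- **(F1)** (Peter–Weyl) Finite-dimensional unitary representations of a compact group separate its points; hence so do its Lie quotients.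
- **(F2)** A compact Lie group has a faithful finite-dimensional unitary representation. It has no small subgroups: some neighborhood of $1$ contains no nontrivial subgroup. It satisfies the descending chain condition (DCC) on closed subgroups.
- **(F3)** A connected group acting continuously by automorphisms on a compact abelian group $A$ acts trivially, since it acts continuously on the discrete dual group. Connected solvable compact Lie groups are tori.
- **(F4)** A continuous injective homomorphism from a compact group to a Hausdorff group is an embedding. If $A,B$ are closed subgroups of a compact group and $B$ is normal, then $AB$ is closed and $A/(A\cap B)\cong AB/B$. If $K_0\supseteq K_1\supseteq\cdots$ are closed subgroups of a compact group and $q$ is a continuous homomorphism, then $\bigcap_iq(K_i)=q(\bigcap_iK_i)$: if $y$ is in the left side, the nonempty compact sets $q^{-1}(y)\cap K_i$ decrease and so have a common point.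
- **(F5)** A subspace of a product of at most $\mathfrak c$ second countable spaces has weight at most $\mathfrak c$. In a space of weight at most $\mathfrak c$, every open cover has a subcover with at most $\mathfrak c$ members. A Hausdorff continuous image of a compact Hausdorff space $X$ has weight at most $w(X)$. For compact Hausdorff $X$, the density of $C(X)$ is at most $\max(w(X),\omega)$.
- **(F6)** (Hewitt–Marczewski–Pondiczery; Engelking, *General Topology*, 2.3.15) A product of at most $\mathfrak c$ separable spaces is separable.
- **(F7)** (Kakutani–Kodaira; Hewitt–Ross, *Abstract Harmonic Analysis I*, Thm 8.7) A $\sigma$-compact locally compact group $G$ has a compact normal subgroup $N$ with $G/N$ metrizable.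

By (F2) there are at most $\mathfrak c$ isomorphism types of compact Lie groups: each is a closed subgroup of some $U(n)$, and a second countable space has at most $\mathfrak c$ closed subsets. Also, there are at most $\mathfrak c$ continuous maps between two given compact Lie groups, since such a map is determined by its values on a countable dense set, and $\mathfrak c^\omega=\mathfrak c$.

## 3. Powers of $A_5$: rigidity and a pigeonhole count

**Closed normal subgroups of $A_5^I$.** Let $H\le A_5^I$ be closed and normal. If $h\in H$ has $h_\iota\ne1$, then, as $Z(A_5)=1$, there is $y$ in the $\iota$-th factor with $[h,y]\ne1$. This commutator equals $[h_\iota,y]$, so it lies in the $\iota$-th factor, and it lies in $H$ by normality. By simplicity $H$ contains the whole $\iota$-th factor. Since $H$ is closed,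
$$H=A_5^{I'}\quad\text{with } I'=\{\iota:\mathrm{pr}_\iota(H)\ne1\}. \tag{1}$$

The first thing to try is to repeat Section 1 with $A_5^\omega$ in place of $D^\omega$. The substitution $x_0\mapsto x_0x_2^{-1}$ is no longer a homomorphism, and nothing can replace it. Let $x\in A_5^\omega$ have all coordinates different from $1$. By (1) the closed normal subgroup generated by $x$ is all of $A_5^\omega$. If $\alpha$ is a topological automorphism of $A_5^\omega$, then $\alpha(x)$ also generates $A_5^\omega$ as a closed normal subgroup, so *no* coordinate of $\alpha(x)$ is $1$. Hence $x$ cannot be moved into $\{y:y_0=1\}$.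

This only shows that one construction breaks. To see how a proof of impossibility might go, look at simple hosts.

**A compact host.** Let $G$ be compact and duoseparable, with countable $S$. In a compact group, every neighborhood of $1$ contains a conjugation-invariant neighborhood $V$ of $1$. For such $V$ we have $sVt=st(t^{-1}Vt)=stV$, so $G=SVS=SSV$. Thus the countable set $SS$ is dense, and as in Section 1 the group $G$ has weight at most $\mathfrak c$. So only noncompact hosts can hold large groups, and Section 1 shows that they do so by letting $S$ distort neighborhoods.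

**The host $A_5^\kappa\times\Delta$.** Let $\kappa>\mathfrak c$, let $\Delta$ be countable and discrete, and suppose $A_5^\kappa\times\Delta=SUS$ for all $U$, with $S$ countable. To each coordinate $\iota\in\kappa$ attach the function $S\times S\to A_5$ sending $(s,t)$ to the $\iota$-th coordinate of the $A_5^\kappa$-part of $st$. There are at most $60^{\omega}=\mathfrak c$ such functions, so two coordinates $\iota_1\ne\iota_2$ have the same one. Choose $x\in A_5^\kappa$ with $x_{\iota_1}=1$ and $x_{\iota_2}=a\neq1$, and let $U$ be the neighborhood of $1$ given by $u_{\iota_1}=u_{\iota_2}=1$ and trivial $\Delta$-part. If $x=sut$, then $x_{\iota_i}=(st)_{\iota_i}$ for $i=1,2$; the right sides agree, but the left sides do not. This is a contradiction.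

In a general host this breaks in three places. The elements $s,t$ are not in the compact normal subgroup, so "the $\iota$-th coordinate of $st$" has no meaning. Conjugation by $s$ moves coordinates to other coordinates. And when a coordinate is moved, it is identified with the new one only up to an automorphism of the factor. The cures, in the same order, are these. We replace $x=sut$ by $s^{-1}xs=u\cdot ts$ and record how $ts$ acts *by conjugation* on a factor; this determines an element of the factor because the center is trivial. We prescribe $x$ on a whole orbit of coordinates instead of a single one. And we make sure that "$x$ is nontrivial at this coordinate" is a condition uniform under all automorphisms of the factor. The next two lemmas prepare this.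

## 4. Nonabelian Lie groups without closed normal subgroups

**Definition (s-group).** An *s-group* is a nonabelian compact Lie group $L$ whose only closed normal subgroups are $1$ and $L$. For a compact group $N$ let $\mathcal J(N)$ be the set of closed normal $J\le N$ with $N/J$ an s-group, let $M(N)=\bigcap\mathcal J(N)$ (with $M(N)=N$ if $\mathcal J(N)=\emptyset$), and let
$$N^*=N'\cap M(N).$$

These subgroups are invariant under all topological automorphisms of $N$. The finite s-groups are the finite nonabelian simple groups. The group $SO(3)$ is an s-group: if $H$ is normal and $1\ne r\in H$, then as $g$ runs over the connected group $SO(3)$ the trace of $grg^{-1}r^{-1}\in H$ varies continuously from $3$ (at $g=1$) to a smaller value (the center is trivial). So $H$ contains rotations by all sufficiently small angles, about all axes by normality, and these generate $SO(3)$. For $N=A_5^I$, (1) shows that $\mathcal J(N)$ consists of the kernels of the coordinate projections, so $M(N)=1$. For $N=S_5$ the nontrivial quotients are $S_5$ and $\mathbb Z/2$, neither an s-group; so $M(S_5)=S_5$ and $S_5^*=S_5'=A_5$, and then $A_5^*=1$ because $M(A_5)=1$.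

**Lemma 2.** If $L$ is an s-group and $1\ne a\in L$, there is a compact $C_a\subseteq L\setminus\{1\}$ containing $\alpha(a)$ for all $\alpha\in\mathrm{Aut}(L)$. Also $Z(L)=1$.

Here $\mathrm{Aut}(L)$ is the group of topological automorphisms.

*Proof.* $Z(L)$ is closed, normal and different from $L$, so it is trivial. If $L$ is finite, let $C_a$ be the $\mathrm{Aut}(L)$-orbit of $a$. If $L$ is infinite, then $L_0\ne1$ since $L/L_0$ is finite, so $L=L_0$ is connected. Fix an $\mathrm{Ad}$-invariant inner product on the Lie algebra. As $L$ is connected, $\ker\mathrm{Ad}=Z(L)=1$, so $\mathrm{Ad}(a)$ is orthogonal and different from the identity. The diagonal entries of an orthogonal matrix are at most $1$, and they are all $1$ only for the identity; so $\operatorname{tr}\mathrm{Ad}(a)<\dim L$. From $\alpha(a\exp(X)a^{-1})=\alpha(a)\exp(d\alpha X)\alpha(a)^{-1}$ we get $\mathrm{Ad}(\alpha(a))=d\alpha\,\mathrm{Ad}(a)\,d\alpha^{-1}$, so the trace of $\mathrm{Ad}(\alpha(a))$ is that of $\mathrm{Ad}(a)$. Hence $C_a=\{b:\operatorname{tr}\mathrm{Ad}(b)=\operatorname{tr}\mathrm{Ad}(a)\}$ works: it is closed, and it does not contain $1$. $\square$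

The second lemma says that the s-group quotients of $N$ behave like independent coordinates.

**Lemma 3.** For compact $N$ the map $N\to\prod_{J\in\mathcal J(N)}N/J$ is surjective.

*Proof.* The image is compact, so it suffices that it is dense, and for this it suffices to treat finitely many distinct $J_1,\dots,J_n$. We use induction on $n$; the case $n=1$ is clear. Let $I=J_1\cap\dots\cap J_{n-1}$. The closed normal subgroup $IJ_n\supseteq J_n$ equals $N$ or $J_n$, because $N/J_n$ is an s-group.

Suppose $IJ_n=N$. Given targets $x_iJ_i$, the induction hypothesis gives $y\in N$ with $yJ_i=x_iJ_i$ for $i<n$. Since $I$ maps onto $N/J_n$, there is $z\in I$ with $zJ_n=y^{-1}x_nJ_n$. Then $yz$ hits all targets.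

Suppose $IJ_n=J_n$, that is, $I\subseteq J_n$. By the induction hypothesis $N/I\cong\prod_{i<n}S_i$ with $S_i=N/J_i$, and $H=J_n/I$ is a closed normal subgroup of it. If $h\in H$ has $h_i\ne1$, then, as $Z(S_i)=1$ by Lemma 2, some $y\in S_i$ has $[h,y]=[h_i,y]\ne1$. This element lies in $H\cap S_i$, a closed normal subgroup of $S_i$, so $S_i\subseteq H$. Hence $H$ is the product of some of the factors. The quotient $N/J_n$ is the product of the missing factors. It is nontrivial and has no closed normal subgroup besides $1$ and itself, so exactly one factor $S_i$ is missing. Then $H$ is the kernel of the projection to $S_i$, which is $J_i/I$, so $J_n=J_i$ with $i<n$, a contradiction. $\square$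

For abelian quotients such independence fails: $(\mathbb Z/2)^2$ has three subgroups of index two but does not map onto $(\mathbb Z/2)^3$.

## 5. At most $\mathfrak c$ quotients that are s-groups

**Lemma 4.** Let $G$ be a duoseparable locally compact group and $N$ a compact normal subgroup of $G$. Then $|\mathcal J(N)|\le\mathfrak c$; hence $w(N/M(N))\le\mathfrak c$.

*Proof.* The second claim follows from the first: if $\mathcal J(N)=\emptyset$, then $N/M(N)=1$; otherwise $N/M(N)$ embeds into $\prod_JN/J$, a product of at most $\mathfrak c$ second countable groups, and (F5) applies.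

Let $S\subseteq G$ be countable with $G=SUS$ for all neighborhoods $U$ of $1$. Write $\mathcal J=\mathcal J(N)$. For $g\in G$ and $J\in\mathcal J$, conjugation by $g$ induces a topological isomorphism
$$c_g:N/J\to N/gJg^{-1},\qquad nJ\mapsto gng^{-1}\cdot gJg^{-1},$$
so $gJg^{-1}\in\mathcal J$, and $G$ acts on $\mathcal J$ by conjugation. Let $G_J$ be the stabilizer of $J$. Note that $N\subseteq G_J$.

**Step 1: the orbits of $G$ in $\mathcal J$ are countable.** This is needed so that many $J$ means many orbits. Taking $U$ compact in $G=SUS=\bigcup_{s,t\in S}sUt$ shows that $G$ is $\sigma$-compact. Next, $G_J$ is open. Let $\pi:N\to N/J$ be the quotient map and $V$ an open neighborhood of $1$ in the Lie group $N/J$ containing no nontrivial subgroup. The map $(g,x)\mapsto gxg^{-1}$ from $G\times N$ to $N$ is continuous and sends $\{1\}\times J$ into the open set $\pi^{-1}(V)$. As $J$ is compact, there is a symmetric neighborhood $U$ of $1$ in $G$ with $gJg^{-1}\subseteq\pi^{-1}(V)$ for $g\in U$. Then $\pi(gJg^{-1})$ is a subgroup inside $V$, hence trivial, so $gJg^{-1}\subseteq J$. The same holds for $g^{-1}\in U$, so $gJg^{-1}=J$. Thus $U\subseteq G_J$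 and the subgroup $G_J$ is open. A compact subset of $G$ meets only finitely many cosets of $G_J$, so $|G/G_J|\le\omega$ by $\sigma$-compactness.

**Step 2: two orbits with the same fingerprint.** This is the pigeonhole step. Suppose $|\mathcal J|>\mathfrak c$. By Step 1 there are more than $\mathfrak c$ orbits. Fix a representative of each isomorphism type of compact Lie groups. In each orbit choose one $J$ and an isomorphism $\alpha_J:N/J\to L$ onto a representative. Attach to $J$ the pair $(L,\delta_J)$, where $\delta_J:S\times S\to\mathrm{Aut}(L)\sqcup\{*\}$ is given by
$$\delta_J(s,t)=\alpha_Jc_{ts}\alpha_J^{-1}\ \text{ if } ts\in G_J,\qquad \delta_J(s,t)=*\ \text{ otherwise.}$$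
There are at most $\mathfrak c$ groups $L$, and $|\mathrm{Aut}(L)|\le\mathfrak c$, so there are at most $\mathfrak c\cdot\mathfrak c^{\omega}=\mathfrak c$ such pairs. Hence there are $J_1,J_2$ *in different orbits* with the same pair $(L,\delta)$. Write $\alpha_i=\alpha_{J_i}$. The group $L$ is an s-group.

**Step 3: the neighborhood $U$.** We choose $U$ so small that it acts almost trivially on both quotients, measured against a lower bound that no automorphism of $L$ can spoil. Fix $1\ne a\in L$, the set $C_a$ of Lemma 2, and a metric $d$ on $L$. The function $b\mapsto\max_{y\in L}d(byb^{-1},y)$ is continuous. As $Z(L)=1$, it is positive on the compact set $C_a$, so there is $\varepsilon>0$ with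
$$\max_{y\in L}d(byb^{-1},y)\ge3\varepsilon\qquad\text{for all }b\in C_a. \tag{2}$$
The open group $G_{J_i}$ acts on $N/J_i$ by $g\mapsto c_g$. This action is continuous, since $G_{J_i}\times N\to G_{J_i}\times N/J_i$ is an open surjection and $(g,n)\mapsto gng^{-1}J_i$ is continuous. As $N/J_i$ is compact, there is a neighborhood $U\subseteq G_{J_1}\cap G_{J_2}$ of $1$ in $G$ such that for $u\in U$ the automorphisms $u_i:=\alpha_ic_u\alpha_i^{-1}$ of $L$ satisfy
$$d(u_i(y),y)<\varepsilon\qquad\text{for all } y\in L,\ i=1,2. \tag{3}$$

**Step 4: the element $x$.** We want an element that is trivial all along the first orbit and is a copy of $a$ all along the second. For every $J'$ in the orbit of $J_2$ fix an isomorphism $\beta_{J'}:N/J'\to L$. The two orbits are disjoint, so by Lemma 3 there is $x\in N$ with $x\in J'$ for all $J'$ in the orbit of $J_1$, and $xJ'=\beta_{J'}^{-1}(a)$ for all $J'$ in the orbit of $J_2$.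

**Step 5: the contradiction.** Write $x=sut$ with $s,t\in S$, $u\in U$, and put
$$n=s^{-1}xs=u\,ts\in N .$$
Both $u$ and $n$ lie in $G_{J_i}$, so $ts\in G_{J_i}$ and $c_n=c_uc_{ts}$ on $N/J_i$, for $i=1,2$. Put $\theta=\delta_{J_1}(s,t)=\delta_{J_2}(s,t)\in\mathrm{Aut}(L)$. Writing $\mathrm{Inn}(b)(y)=byb^{-1}$, we have
$$\mathrm{Inn}(\alpha_i(nJ_i))=\alpha_ic_n\alpha_i^{-1}=u_i\theta\qquad(i=1,2). \tag{4}$$
Since $sJ_1s^{-1}$ is in the orbit of $J_1$, we have $x\in sJ_1s^{-1}$, so $n\in J_1$ and (4) gives $u_1\theta=\mathrm{id}$, that is, $\theta=u_1^{-1}$. Let $J'=sJ_2s^{-1}$. With $c_s:N/J_2\to N/J'$ we have $nJ_2=c_s^{-1}(xJ')$, so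
$$b:=\alpha_2(nJ_2)=\alpha_2c_s^{-1}\beta_{J'}^{-1}(a).$$
The map $\alpha_2c_s^{-1}\beta_{J'}^{-1}$ is a topological automorphism of $L$, so $b\in C_a$. By (4), $\mathrm{Inn}(b)=u_2\theta=u_2u_1^{-1}$. Every $y'\in L$ is of the form $u_1(y)$, and then by (3)
$$d(by'b^{-1},y')=d(u_2(y),u_1(y))\le d(u_2(y),y)+d(y,u_1(y))<2\varepsilon .$$
This contradicts (2). $\square$

## 6. A characteristic series that reaches $1$

Lemma 4 controls the quotient $N/M(N)$. To reach all of $N$ we iterate, stripping off an s-group layer and an abelian layer in turn. First we check that this exhausts $N$.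

**Lemma 5.** (a) If $Q\neq1$ is a compact Lie group, then $Q^*\ne Q$. (b) For compact $N$ put $N_0=N$, $N_{k+1}=N_k^*$. Then $\bigcap_kN_k=1$.

*Proof.* (a) We show that $Q'\ne Q$ or $M(Q)\ne Q$. If $Q$ is not connected, the finite group $Q/Q_0\ne1$ has a simple quotient. If that quotient is abelian, then $Q'\ne Q$; otherwise it is an s-group and $M(Q)\neq Q$.

Let $Q$ be connected. If $Q'\ne Q$ we are done, so let $Q'=Q$. Choose a proper closed normal subgroup $J$ of $Q$ of maximal dimension and let $B=Q/J$. Then $B$ is nontrivial and connected, and $B=B'$ since the image of a dense subgroup is dense; so $B$ is nonabelian. A proper closed normal subgroup of $B$ has dimension $0$, because its preimage in $Q$ is proper, closed and normal and thus has dimension at most $\dim J$. Being compact of dimension $0$ it is finite, and a finite normal subgroup of the connected group $B$ is central, since conjugation moves each of its elements inside a finite set. In particular $Z=Z(B)$, which is proper, is finite. A proper closed normal subgroup of $B/Z$ has as preimage a proper closed normal subgroup of $B$; this is central, hence contained in $Z$, so the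 given subgroup of $B/Z$ is trivial. Finally $B/Z$ is nontrivial and equals its own closed commutator subgroup, so it is nonabelian. Thus $B/Z$ is an s-group quotient of $Q$, and $M(Q)\ne Q$.

(b) Let $q:N\to Q$ be a continuous surjection of compact groups. Then $q(N')\subseteq Q'$. Also $q(M(N))\subseteq M(Q)$: for $J\in\mathcal J(Q)$ we have $N/q^{-1}(J)\cong Q/J$, so $q^{-1}(J)\in\mathcal J(N)$ and $q(M(N))\subseteq J$. Hence $q(N^*)\subseteq Q^*$.

Now let $q:N\to Q$ be a Lie quotient. Applied to $N_k\to q(N_k)$, the inclusion just proved gives $q(N_{k+1})\subseteq q(N_k)^*$. By (a) this is a proper subgroup of the compact Lie group $q(N_k)$ unless $q(N_k)=1$. By DCC, $q(N_k)=1$ for some $k$. Since Lie quotients separate points, $\bigcap_kN_k=1$. $\square$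

**Proposition 6.** Let $K$ be a compact subgroup of a duoseparable locally compact group $G$. There is a sequence of closed normal subgroups $K=K_{-1}\supseteq K_0\supseteq K_1\supseteq\cdots$ of $K$ with $\bigcap_iK_i=1$ such that for each $i$ either $w(K_i/K_{i+1})\le\mathfrak c$ or $K_i/K_{i+1}$ is abelian.

*Proof.* $G$ is $\sigma$-compact (Step 1 of Lemma 4). By (F7) there is a compact normal $N\le G$ with $G/N$ metrizable. Let $N_k$ be as in Lemma 5(b), and put
$$H_{2k}=N_k,\qquad H_{2k+1}=M(N_k).$$
These decrease, since $N_{k+1}=N_k'\cap M(N_k)\subseteq M(N_k)\subseteq N_k$. All of them are invariant under topological automorphisms of $N$, by induction on $k$. As $G$ acts on $N$ by conjugation through such automorphisms, all $H_i$ are normal in $G$. So Lemma 4 applies to the compact normal subgroup $N_k$ of $G$ and gives $w(H_{2k}/H_{2k+1})\le\mathfrak c$. The group $H_{2k+1}/H_{2k+2}=M(N_k)/(M(N_k)\cap N_k')$ embeds into $N_k/N_k'$, so it is abelian.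

Let $K_i=K\cap H_i$ for $i\ge0$. Then $\bigcap_iK_i\subseteq\bigcap_kN_k=1$. For $i\ge0$ the group $K_i/K_{i+1}$ embeds into $H_i/H_{i+1}$, so it has weight at most $\mathfrak c$ or is abelian. Finally $K_{-1}/K_0=K/(K\cap N)\cong KN/N\subseteq G/N$ is compact metrizable, so its weight is at most $\omega$. $\square$

## 7. $A_5^\kappa$ for $\kappa>\mathfrak c$

*Proof of Theorem A.* Let $K=A_5^\kappa$, $\kappa>\mathfrak c$, be a subgroup of a duoseparable locally compact group, and take $K_i$ from Proposition 6. By (1), $K_i=A_5^{I_i}$ with
$$\kappa=I_{-1}\supseteq I_0\supseteq I_1\supseteq\cdots,\qquad\bigcap_iI_i=\emptyset,\qquad K_i/K_{i+1}\cong A_5^{I_i\setminus I_{i+1}}.$$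
If this quotient is abelian, then $I_i=I_{i+1}$. If it has weight at most $\mathfrak c$, then $|I_i\setminus I_{i+1}|\le\mathfrak c$: a compact space of weight at most $\mathfrak c$ has at most $\mathfrak c$ clopen subsets, because each is a finite union of basic sets, while the clopen sets $\{x:x_\iota=1\}$ are distinct for distinct $\iota$. Every $\iota\in\kappa$ leaves the sequence at some stage, so
$$\kappa=\Big|\bigcup_{i\ge-1}(I_i\setminus I_{i+1})\Big|\le\omega\cdot\mathfrak c=\mathfrak c,$$
a contradiction. $\blacksquare$

So not every compact topological group embeds into a duoseparable locally compact group.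

## 8. A prosolvable subgroup from the series: (1)⇒(2)

*Proof of Theorem B, (1)⇒(2).* Let $K$ be a compact subgroup of a duoseparable locally compact group and take $K_i$ from Proposition 6. Let $\mathcal W$ be the set of those $i\ge-1$ with $w(K_i/K_{i+1})\le\mathfrak c$.

**Step 1: kill one small layer.** For $i\in\mathcal W$ we find a closed normal $P_i\le K$ with
$$w(K/P_i)\le\mathfrak c,\qquad P_i\cap K_i\subseteq K_{i+1}.$$
Put $\tilde K=K/K_{i+1}\supseteq B=K_i/K_{i+1}$. For $b\in B\setminus\{1\}$ choose by (F1) a finite-dimensional unitary representation $\rho_b$ of $\tilde K$ with $\rho_b(b)\ne1$. The open sets $\{x\in B:\rho_b(x)\ne1\}$ cover $B\setminus\{1\}$, a space of weight at most $\mathfrak c$, so by (F5) at most $\mathfrak c$ of them cover it. Let $P_i\le K$ be the preimage of the intersection of the kernels of the corresponding $\rho_b$. It is closed and normal in $K$, and $K/P_i$ embeds into a product of at most $\mathfrak c$ unitary groups, so $w(K/P_i)\le\mathfrak c$. The image in $B$ of an element of $P_i\cap K_i$ is in none of the covering sets, hence is $1$; so $P_i\cap K_i\subseteq K_{i+1}$.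

**Step 2: kill all small layers.** Let $P=\bigcap_{i\in\mathcal W}P_i$, a closed normal subgroup of $K$. As $\mathcal W$ is countable and $K/P$ embeds into $\prod_{i\in\mathcal W}K/P_i$, we have $w(K/P)\le\mathfrak c$. Moreover $P\cap K_i=P\cap K_{i+1}$ for $i\in\mathcal W$, and $(P\cap K_i)/(P\cap K_{i+1})$ is abelian for all other $i$, since it embeds into $K_i/K_{i+1}$.

**Step 3: $P$ is prosolvable.** Let $q:P\to Q$ be a Lie quotient. By (F4), $\bigcap_iq(P\cap K_i)=q(\bigcap_i(P\cap K_i))=1$, so by DCC $q(P\cap K_i)=1$ for some $i$. The groups $q(P\cap K_j)$, $-1\le j\le i$, form a finite normal series of $Q$ from $Q$ down to $1$, and its factors are abelian as quotients of the groups $(P\cap K_j)/(P\cap K_{j+1})$. Hence $Q$ is solvable. $\blacksquare$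

The implication (3)⇒(1) is trivial: $\hat Y\rtimes\Delta$ has a compact open subgroup, so it is locally compact. It remains to prove (2)⇒(3), which occupies the next three sections.

## 9. Contractive groups

Section 1 used one property of $D^\omega$: finitely many points can be pushed to $1$ by an automorphism. We now isolate this property. For later gluing we also let the automorphisms fix a given finite quotient.

**Definition (contractive).** Let $\Lambda$ be a finite group, $Y$ a compact group, $\eta:Y\to\Lambda$ a continuous surjective homomorphism, and $\mathrm{Aut}_\Lambda(Y)$ the group of topological automorphisms $\gamma$ of $Y$ with $\eta\gamma=\eta$. Call $(Y,\eta)$ *contractive* if for every finite $F\subseteq\ker\eta$ and neighborhood $U$ of $1$ there is $\gamma\in\mathrm{Aut}_\Lambda(Y)$ with $\gamma(F)\subseteq U$.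

Trivially $(\Lambda,\mathrm{id})$ is contractive. By Lemma 1, $D^\omega$ with $\Lambda=1$ is contractive for every compact abelian $D$. By Section 3, $A_5^\omega$ with $\Lambda=1$ is not.

One might hope that $L^\omega$ is contractive for every *solvable* compact Lie group $L$. This already fails for $S_3^\omega$ with $\Lambda=1$. Let $x=(c,c,\dots)$ with $c$ a 3-cycle. For a transposition $y$ in the $i$-th factor, $[x,y]$ is $c\cdot yc^{-1}y^{-1}=c^2\ne1$ in the $i$-th coordinate and $1$ elsewhere. So the closed normal subgroup generated by $x$ contains each factor $A_3$, and it equals $A_3^\omega$. Now $A_3^\omega=(S_3^\omega)'$ is invariant under every topological automorphism $\alpha$, so $\alpha(x)$ also generates $A_3^\omega$ as a closed normal subgroup, and no coordinate of $\alpha(x)$ is $1$. The obstacle is that each factor $A_3$ has its own $\mathbb Z/2$ acting on it, so integer matrices mixing the factors $A_3$ do not respect the action. The way out is to let *one* group act in the same way on infinitely many copies of an abelian group; then the matrices of Lemma 1 commute with the action.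

**Construction.** For a metrizable profinite group $Y$ and a compact metrizable abelian group $A$, let
$$D=D(Y,A)=\prod_W\mathrm{Map}(Y/W,A),$$
where $W$ runs over the open normal subgroups of $Y$; there are countably many, since a compact metrizable space has countably many clopen subsets. $Y$ acts on $D$ by
$$(yf)_W(q)=f_W(q\cdot yW).$$
This is a left action: $(y(y'f))_W(q)=(y'f)_W(q\,yW)=f_W(q\,yW\,y'W)=((yy')f)_W(q)$. It is continuous, since on $\mathrm{Map}(Y/W,A)$ it permutes coordinates through the finite group $Y/W$. Let $Y$ act on $D^\omega$ diagonally, and put
$$Y\wedge A=D^\omega\rtimes Y,\qquad (f,y)(f',y')=(f\cdot yf',\,yy').$$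
This is a compact metrizable group, profinite if $A$ is finite. If $\eta:Y\to\Lambda$ is given, $Y\wedge A$ maps to $\Lambda$ through $Y$.

As an example we embed $S_3$ into a contractive group with $\Lambda=1$. For $Y_0=1$ we get $Y_1=1\wedge\mathbb Z/2=(\mathbb Z/2)^\omega$, and then $Y_2=Y_1\wedge\mathbb Z/3$. Write $\mathbb Z/2=\{\pm1\}$, $S_3=\mathbb Z/3\rtimes\{\pm1\}$ with $-1$ acting by $v\mapsto-v$, and let $W=\{y\in Y_1:y_0=1\}$, so $Y_1/W=\{\pm1\}$. For $v\in\mathbb Z/3$ let $f_v\in\mathrm{Map}(\{\pm1\},\mathbb Z/3)$ be $f_v(1)=v$, $f_v(-1)=-v$. An element $y$ with $y_0=-1$ sends $f_v$ to $q\mapsto f_v(-q)$, which is $f_{-v}$. So $(v,\varepsilon)\mapsto(f_v,(\varepsilon,1,1,\dots))$, with $f_v$ placed in the $W$-part of the $0$-th copy of $D$ and all other entries trivial, is an injective homomorphism $S_3\to Y_2$.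

**Lemma 7.** If $(Y,\eta)$ is contractive, so is $Y\wedge A\to Y\xrightarrow{\eta}\Lambda$.

*Proof.* We lift automorphisms of $Y$, use them to contract the $Y$-parts, and then contract the $D^\omega$-parts by Lemma 1 without disturbing the $Y$-parts. For $\gamma\in\mathrm{Aut}_\Lambda(Y)$ define an automorphism of $D$, again denoted $\gamma$, by $(\gamma f)_{\gamma W}(q)=f_W(\gamma^{-1}q)$ for $q\in Y/\gamma W$. It permutes the coordinates of $D$, so it is a topological automorphism. For $y\in Y$,
$$(\gamma(yf))_{\gamma W}(q)=(yf)_W(\gamma^{-1}q)=f_W(\gamma^{-1}(q)\,yW)=(\gamma f)_{\gamma W}(q\,\gamma(y)\gamma W)=(\gamma(y)\,\gamma(f))_{\gamma W}(q),$$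
that is, $\gamma(yf)=\gamma(y)\gamma(f)$. Hence $\hat\gamma(f,y)=(\gamma f,\gamma y)$, with $\gamma$ applied coordinatewise on $D^\omega$, satisfies
$$\hat\gamma\big((f,y)(f',y')\big)=\big(\gamma f\cdot\gamma(y)\gamma(f'),\ \gamma(y)\gamma(y')\big)=\hat\gamma(f,y)\,\hat\gamma(f',y'),$$
and $\eta(\gamma y)=\eta(y)$; so $\hat\gamma\in\mathrm{Aut}_\Lambda(Y\wedge A)$. For $g\in\Gamma_{\mathrm{fin}}$ acting on $D^\omega$, the map $\hat g(f,y)=(gf,y)$ is in $\mathrm{Aut}_\Lambda(Y\wedge A)$, since by Lemma 1 $g$ commutes with the diagonal action of $Y$.

The kernel of $Y\wedge A\to\Lambda$ is $D^\omega\rtimes\ker\eta$. Let $F=\{(f^j,y^j)\}$ be a finite subset of it and $O\times V$ a basic neighborhood of $1$. Choose $\gamma\in\mathrm{Aut}_\Lambda(Y)$ with $\gamma(y^j)\in V$ for all $j$, and then $g$ as in Lemma 1 with $g(\gamma f^j)\in O$ for all $j$. Then $\hat g\hat\gamma(F)\subseteq O\times V$. $\square$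

**Lemma 8.** If $(Y,\eta)$ is contractive and $Y$ is metrizable, there is a countable subgroup $\Gamma\le\mathrm{Aut}_\Lambda(Y)$ such that the contracting automorphisms can always be chosen in $\Gamma$.

*Proof.* For compact metrizable $Y$ the space $C(Y,Y)$ is separable in the uniform metric, so its subspace $\mathrm{Aut}_\Lambda(Y)$ is separable. Let $\Gamma$ be the subgroup generated by a countable dense subset. Given finite $F\subseteq\ker\eta$ and, without loss of generality, an open neighborhood $U$ of $1$, choose $\gamma\in\mathrm{Aut}_\Lambda(Y)$ with $\gamma(F)\subseteq U$. As $F$ is finite and $U$ is open, every automorphism uniformly close enough to $\gamma$ also maps $F$ into $U$, and there is one in $\Gamma$. $\square$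

For $\Lambda=1$ this gives a host at once. If $Y$ is contractive and metrizable, let $\Gamma$ act on $Y^\kappa$ by the same automorphism in each factor. The computation of Section 1 shows, word for word, that $Y^\kappa\rtimes\Gamma$ is duoseparable with $S=\Gamma$. With $Y=Y_2$ from the example, $S_3^\kappa$ embeds into a duoseparable locally compact group for all $\kappa$.

For general $K$ there are two more tasks. The layers of a solvable group need not split, so the formula for $S_3$ must be replaced by one using a choice of coset representatives. And $K$ may have a large non-solvable part, which cannot be contracted; it must be kept in coordinates that are treated by separability.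

## 10. Mapping a solvable normal subgroup into a contractive group

Here is the reason for the shape of the next lemma. Later, two quotients $L$ of $K$ that agree modulo a solvable normal subgroup $P\le L$ will be compared: one gives $x\in L$, the other $y\in L$, with $xy^{-1}\in P$. The pair $(xy^{-1},y)$ lives in $P\rtimes L$. The $L$-part will be remembered elsewhere, so only $P$ has to be mapped faithfully into a contractive group, compatibly with the whole action of $L$. The finite quotient to be held fixed is $L/L_0$; the connected part $L_0$ does no harm because of (F3).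

**Lemma 9.** Let $L$ be a compact Lie group, $P\le L$ a solvable closed normal subgroup, $\Lambda=L/L_0$, $R=P\rtimes L$ ($L$ acting by conjugation), and $\eta_R:R\to L\to\Lambda$. There are a contractive $(Y,\eta)$ over $\Lambda$ with $Y$ compact metrizable and a continuous homomorphism $\varphi:R\to Y$ with $\eta\varphi=\eta_R$ and $\ker\varphi\cap P=1$.

*Proof.* We identify $P$ with $P\rtimes1$ and $L$ with $1\rtimes L$ in $R$.

**Step 1: cut $P$ into abelian layers.** By (F3), $T=P_0$ is a torus, and $P/T$ is finite solvable. Pulling back the derived series of $P/T$ gives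
$$P=Q_0\supseteq Q_1\supseteq\dots\supseteq Q_{m-1}=T\supseteq Q_m=1,$$
with $m\ge1$ and all $Q_k$ closed and invariant under topological automorphisms of $P$, hence normal in $R$. Put $A_{k+1}=Q_k/Q_{k+1}$; it is finite abelian for $k<m-1$, and $A_m=T$.

**Step 2: the tower.** Put $Y_0=\Lambda$ and $Y_{k+1}=Y_k\wedge A_{k+1}$. For $k\le m-1$, $Y_k$ is metrizable profinite, so the construction of $Y_{k+1}$ makes sense; the torus comes last because $Y_m$ need no longer be profinite. $Y_m$ is compact metrizable. All $Y_k$ are contractive over $\Lambda$, by Lemma 7 starting from $(\Lambda,\mathrm{id})$. We construct inductively continuous homomorphisms $\varphi_k:R\to Y_k$ over $\Lambda$ with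
$$\ker\varphi_k\cap P=Q_k. \tag{5}$$
Then $Y=Y_m$ and $\varphi=\varphi_m$ are as required. Start with $\varphi_0=\eta_R$; it kills $P=Q_0$. Now let $\varphi_k$ be given, $k\le m-1$, and write $A=A_{k+1}$.

**Step 3: the next layer as a quotient of the kernel.** To lift $\varphi_k$ we need a homomorphism from $\Sigma=\ker\varphi_k$ to $A$ that extends the quotient map $Q_k\to A$. As $Y_k$ is profinite, $\varphi_k(R_0)=1$. Hence $\varphi_k(R)$ is finite, since $R$ is a compact Lie group, and $L_0\le R_0\le\Sigma$. Also $\Sigma\le\ker\eta_R=P\rtimes L_0$, because $\varphi_k$ is over $\Lambda$. So for $(p,l)\in\Sigma$ we have $l\in L_0\subseteq\Sigma$, hence $p\in\Sigma\cap P=Q_k$ by (5). Therefore $\Sigma=Q_k\rtimes L_0$. The connected group $L_0$ acts by conjugation on the compact abelian group $A=Q_k/Q_{k+1}$, trivially by (F3), so $\Sigma/Q_{k+1}=A\times L_0$. Let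
$$\pi:\Sigma\to A,\qquad\pi(p,l)=pQ_{k+1},$$
be the resulting continuous homomorphism; $\pi|_{Q_k}$ is the quotient map.

**Step 4: a cocycle with values in $\mathrm{Map}(Y_k/W,A)$.** As $\varphi_k(R)$ is finite, there is an open normal $W\le Y_k$ with $W\cap\varphi_k(R)=1$. For $r\in R$ put $\bar r=\varphi_k(r)W\in Y_k/W$, and let $\bar E=\{\bar r:r\in R\}$, a subgroup of $Y_k/W$. For $q\in\bar E$ choose $\sigma(q)\in R$ with $\overline{\sigma(q)}=q$. Define $b_r\in\mathrm{Map}(Y_k/W,A)$ by
$$b_r(q)=\pi\big(\sigma(q)\,r\,\sigma(q\bar r)^{-1}\big)\ \ (q\in\bar E),\qquad b_r(q)=1\ \ (q\notin\bar E).$$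
The argument of $\pi$ is in $\Sigma$: its image under $\varphi_k$ lies in the coset $q\bar r(q\bar r)^{-1}=W$, hence in $W\cap\varphi_k(R)=1$. The map $r\mapsto b_r$ is continuous, as $r\mapsto\bar r$ is locally constant. For $q\in\bar E$,
$$\sigma(q)\,rr'\,\sigma(q\bar r\bar r')^{-1}=\big(\sigma(q)\,r\,\sigma(q\bar r)^{-1}\big)\big(\sigma(q\bar r)\,r'\,\sigma(q\bar r\bar r')^{-1}\big),$$
and $\pi$ is a homomorphism, so
$$b_{rr'}(q)=b_r(q)\,b_{r'}(q\bar r). \tag{6}$$
For $q\notin\bar E$ also $q\bar r\notin\bar E$, and (6) reads $1=1$.

**Step 5: the lift.** Let $\beta(r)\in D(Y_k,A)^\omega$ have $(W,0)$-coordinate $b_r$ (the $W$-part in the $0$-th copy of $D$) and all other coordinates trivial. Since $(\varphi_k(r)b_{r'})(q)=b_{r'}(q\bar r)$, (6) says $\beta(rr')=\beta(r)\cdot\varphi_k(r)\beta(r')$. So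
$$\varphi_{k+1}(r)=(\beta(r),\varphi_k(r))$$
is a continuous homomorphism $R\to Y_{k+1}$ over $\Lambda$.

**Step 6: its kernel on $P$.** An element of $P\cap\ker\varphi_{k+1}$ is in $P\cap\ker\varphi_k=Q_k$. For $r\in Q_k$ we have $\bar r=1$, so $b_r(q)=\pi(\sigma(q)r\sigma(q)^{-1})$ for $q\in\bar E$. As $Q_k$ is normal in $R$, the argument lies in $Q_k$, where $\pi$ is the quotient map with kernel $Q_{k+1}$. As $Q_{k+1}$ is normal in $R$, $b_r$ is trivial iff $r\in Q_{k+1}$. Hence $\ker\varphi_{k+1}\cap P=Q_{k+1}$, which is (5) for $k+1$. $\square$

## 11. The host group: (2)⇒(3)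

*Proof of Theorem B, (2)⇒(3).* Let $K,P$ be as in (2) and $C=K/P$, so $w(C)\le\mathfrak c$. Let $\mathcal N$ be the set of closed normal $N\le K$ with $K/N$ Lie; then $\bigcap\mathcal N=1$. The set $\mathcal N$ may be huge. The plan is to sort it into at most $\mathfrak c$ classes: differences *between* classes are treated by separability of products, differences *within* a class by contraction.

**Step 1: at most $\mathfrak c$ classes.** Call $N,N'\in\mathcal N$ equivalent if $PN=PN'$ and there is a topological isomorphism $K/N\to K/N'$ compatible with the projections to $K/PN=K/PN'$. We claim that there are at most $\mathfrak c$ classes.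

First, there are at most $\mathfrak c$ subgroups of the form $PN$. The group $K/PN$ is a quotient of $K/N$, hence a compact Lie group with a faithful finite-dimensional unitary representation. So $PN/P$ is the kernel of a finite-dimensional unitary representation of $C$. Distinct irreducible characters of $C$ have $L^2$-distance $\sqrt2$ for the normalized Haar measure, so uniform distance at least $\sqrt2$. As $C(C)$ has density at most $\max(w(C),\omega)\le\mathfrak c$, there are at most $\mathfrak c$ irreducible representations up to equivalence, hence at most $\mathfrak c$ finite sums of them, hence at most $\mathfrak c$ kernels.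

Second, fix $J=PN$. For each $N\in\mathcal N$ with $PN=J$ choose an isomorphism of $K/N$ with a closed subgroup $L\le U(n)$; it carries the projection $K/N\to K/J$ to some continuous homomorphism $p:L\to K/J$. There are at most $\mathfrak c$ triples $(n,L,p)$, and if $N,N'$ have equal triples they are equivalent.

**Step 2: the data of a class.** For each class $\tau$ choose a representative $N_\tau$. Put
$$L_\tau=K/N_\tau,\qquad P_\tau=PN_\tau/N_\tau\cong P/(P\cap N_\tau),\qquad\Lambda_\tau=L_\tau/(L_\tau)_0,\qquad R_\tau=P_\tau\rtimes L_\tau .$$
$P_\tau$ is a Lie quotient of $P$, hence solvable. Take $(Y_\tau,\eta_\tau)$ and $\varphi_\tau:R_\tau\to Y_\tau$ from Lemma 9, and a countable $\Gamma_\tau\le\mathrm{Aut}_{\Lambda_\tau}(Y_\tau)$ from Lemma 8.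

For $N\in\tau=\tau(N)$ fix an isomorphism $\theta_N:K/N\to L_\tau$ compatible with the projections to $K/PN_\tau$. For $k\in K$ the elements $\theta_N(kN)$ and $kN_\tau$ of $L_\tau$ have the same image in $K/PN_\tau=L_\tau/P_\tau$, so $\theta_N(kN)(kN_\tau)^{-1}\in P_\tau$. Let
$$\rho_N:K\to R_\tau,\qquad\rho_N(k)=\big(\theta_N(kN)(kN_\tau)^{-1},\;kN_\tau\big).$$
This is a continuous homomorphism, since $(x,y)\mapsto(xy^{-1},y)$ is a homomorphism from $\{(x,y)\in L_\tau^2:xP_\tau=yP_\tau\}$ to $P_\tau\rtimes L_\tau$:
$$(xy^{-1},y)(x'y'^{-1},y')=(xy^{-1}\cdot yx'y'^{-1}y^{-1},\,yy')=(xx'(yy')^{-1},\,yy').$$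

**Step 3: the compact group $\hat Y$ and the embedding of $K$.** Let
$$\hat Y=\Big\{\big((h_\tau)_\tau,(y_N)_N\big)\in\prod_\tau L_\tau\times\prod_{N\in\mathcal N}Y_{\tau(N)}:\ \eta_{\tau(N)}(y_N)=h_{\tau(N)}(L_{\tau(N)})_0\ \ \forall N\in\mathcal N\Big\},$$
a closed subgroup of a compact group, hence compact. It has one coordinate $h_\tau$ per class and one coordinate $y_N$ per member. Define
$$\iota:K\to\hat Y,\qquad\iota(k)=\big((kN_\tau)_\tau,\ (\varphi_{\tau(N)}\rho_N(k))_N\big).$$
The values are in $\hat Y$: for $\tau=\tau(N)$, $\eta_\tau\varphi_\tau\rho_N(k)=\eta_{R_\tau}(\rho_N(k))=kN_\tau(L_\tau)_0$. So $\iota$ is a well-defined continuous homomorphism. If $\iota(k)=1$, then $k\in N_\tau$ for all $\tau$, so for every $N$ we get $\rho_N(k)=(\theta_N(kN),1)\in P_{\tau(N)}\cap\ker\varphi_{\tau(N)}=1$, so $k\in N$. As $\bigcap\mathcal N=1$, $k=1$. By (F4), $\iota$ is a topological embedding.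

**Step 4: the discrete group $\Delta$ and the group $G$.** We need countably many automorphisms that contract in finitely many classes simultaneously. By Step 1 and (F6), the product $\prod_\tau\Gamma_\tau$ of countable discrete groups is separable, so it has a countable dense subgroup $\Delta$ (generated by a countable dense subset). Give $\Delta$ the discrete topology and let it act on $\hat Y$ by
$$\delta\big((h_\tau),(y_N)\big)=\big((h_\tau),(\delta_{\tau(N)}y_N)\big).$$
This preserves $\hat Y$ since $\eta_\tau\delta_\tau=\eta_\tau$, and each $\delta$ acts as a topological automorphism. Let $G=\hat Y\rtimes\Delta$, a locally compact group with compact open subgroup $\hat Y\supseteq\iota(K)$. In $G$ we have $\delta y\delta^{-1}=\delta(y)$ for $y\in\hat Y$.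

**Step 5: the countable set $S$.** To correct the $h$-coordinates of a point, which no $\delta$ can move, we use a separable subgroup that maps onto all possible $h$. Let
$$Z=\{((h_\tau),(y_N))\in\hat Y:\ y_N=y_{N'}\text{ if }\tau(N)=\tau(N')\}\cong\prod_\tau\{(h,y)\in L_\tau\times Y_\tau:\eta_\tau(y)=h(L_\tau)_0\}.$$
This is a product of at most $\mathfrak c$ compact metrizable groups, hence separable by (F6). Let $E\subseteq Z$ be countable and dense, and put $S=E\Delta\cup\Delta$, which is countable.

**Step 6: $G=SUS$.** Let $g=x\delta'\in G$ with $x\in\hat Y$, $\delta'\in\Delta$, and let $U$ be a neighborhood of $1$ in $G$. It contains a set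
$$U'=\{((h_\tau),(y_N))\in\hat Y:\ (h_\tau)_\tau\in O,\ y_N\in V_N\ \text{for } N\in\mathcal F\},$$
with $\mathcal F\subseteq\mathcal N$ finite, $O$ an open neighborhood of $1$ in $\prod_\tau L_\tau$, and $V_N$ open neighborhoods of $1$ in $Y_{\tau(N)}$. As the $\eta_\tau$ are onto, there is $z\in Z$ with the same $h$-coordinates as $x$. Then $z^{-1}x$ has trivial $h$-coordinates, so its $y$-coordinates $m_N$ lie in $\ker\eta_{\tau(N)}$. For each of the finitely many classes $\tau$ that meet $\mathcal F$ choose, by contractivity and Lemma 8, an automorphism $\gamma_\tau\in\Gamma_\tau$ with $\gamma_\tau(m_N)\in V_N$ for all $N\in\mathcal F\cap\tau$. (Contract the finite set of these $m_N$ into the intersection of these $V_N$.) As $\Delta$ is dense in the product of the discrete groups $\Gamma_\tau$, there is $\delta\in\Delta$ with $\delta_\tau=\gamma_\tau$ for these $\tau$. Then $\delta(z^{-1}x)\in U'$. The set $U'$ is open in $\hat Y$ and $e\mapsto\delta(e^{-1}x)$ is continuous on $Z$, so there is $e\in E$ with $u:=\delta(e^{-1}x)\in U'\subseteq U$. In $G$ this reads $u=\delta e^{-1}x\delta^{-1}$, that is, $x=e\delta^{-1}u\delta$. Hence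
$$g=x\delta'=(e\delta^{-1})\,u\,(\delta\delta')\in SUS .$$
So $G=SUS$ for every neighborhood $U$ of $1$: the group $G=\hat Y\rtimes\Delta$ is duoseparable and contains a copy of $K$. $\blacksquare$

## 12. Prosolvable, connected and general compact groups

*Proof of Corollary C.* (i) Take $P=K$ in Theorem B.

(ii) If $w(K/Z(K))\le\mathfrak c$, take $P=Z(K)$, which is abelian and hence prosolvable. Conversely, let $K$ be connected and let $P$ be as in Theorem B(2). We show $P\le Z(K)$; then $K/Z(K)$ is a continuous image of the compact group $K/P$, so $w(K/Z(K))\le w(K/P)\le\mathfrak c$ by (F5).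

**Step 1: $P_0\le Z(K)$.** The image of $P_0$ in each Lie quotient of $P$ is a connected solvable compact Lie group, so it is abelian by (F3). Lie quotients of $P$ separate points, so $P_0$ is abelian. $P_0$ is normal in $K$, being invariant under automorphisms of $P$. The connected group $K$ acts trivially on the compact abelian group $P_0$ by (F3), so $P_0\le Z(K)$.

**Step 2: $P\le Z(K)$.** For $p\in P$ the map $k\mapsto[k,p]=kpk^{-1}p^{-1}$ sends the connected group $K$ into $P$ and $1$ to $1$, hence into $P_0$. Since $P_0$ is central, $[kk',p]=k[k',p]k^{-1}[k,p]=[k,p][k',p]$. So the map is a continuous homomorphism to an abelian group, and it is trivial on $K'$. Thus $P$ centralizes $K'$. For connected compact groups $K=Z(K)K'$ (Hofmann–Morris, *The Structure of Compact Groups*, Thm 9.24), so $P\le Z(K)$.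

(iii) For $\kappa\le\mathfrak c$ we have $w(A_5^\kappa)\le\mathfrak c$, so we may take $P=1$ in Theorem B. For $\kappa>\mathfrak c$ this is Theorem A.

(iv) **Step 1: closed normal prosolvable subgroups form a directed family.** Let $P_1,P_2$ be closed normal prosolvable subgroups of $K$. Then $P_1P_2$ is closed and normal. For a Lie quotient $q$ of $P_1P_2$ the closed normal subgroups $q(P_1),q(P_2)$ of the image are Lie quotients of $P_1,P_2$, so they are solvable. A product of two solvable normal subgroups is solvable, so $q(P_1P_2)=q(P_1)q(P_2)$ is solvable.

**Step 2: the closure of the union is prosolvable.** Let $R(K)$ be the closure of the union of this directed family; it is a closed normal subgroup of $K$. Let $q:R(K)\to Q\le U(n)$ be a Lie quotient. For each member $P_i$ of the family, $q(P_i)$ is a solvable linear group of degree $n$, so its derived length is bounded in terms of $n$ alone (Zassenhaus). A $d$-fold iterated commutator of elements of the directed union of the $q(P_i)$ involves only finitely many elements, which lie in a single $q(P_i)$; so the union is solvable. The union is dense in $Q$, and the vanishing of $d$-fold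 iterated commutators is a closed condition, so $Q$ is solvable. Hence $R(K)$ is prosolvable. It contains every closed normal prosolvable subgroup of $K$, so it is the largest one.

**Step 3: the criterion.** If $K$ embeds, let $P$ be as in Theorem B(2). Then $P\le R(K)$, so $K/R(K)$ is a continuous image of $K/P$ and $w(K/R(K))\le w(K/P)\le\mathfrak c$. Conversely, if $w(K/R(K))\le\mathfrak c$, then $R(K)$ itself can serve as $P$ in Theorem B(2). $\blacksquare$
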